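# When a somewhere dense convex hull of an orbit is dense

## 1. Finite dimensions, with zero inside the hull

Let $X$ be a real vector space with a topology for which linear maps and limits make sense; for the moment $X=\mathbb R^d$. Let $T:X\to X$ be linear and continuous, and let $x\in X$. The orbit of $x$ is $Orb(T,x)=\{T^nx:n=0,1,2,\dots\}$. We study its convex hull
$$co(Orb(T,x))=\Big\{\sum_{k=0}^n a_kT^kx:\ n\ge 0,\ a_k\ge0,\ \sum_{k=0}^n a_k=1\Big\},$$
and we write throughout
$$C=\overline{co(Orb(T,x))}.$$
Applying $T$ to $\sum a_kT^kx$ gives $\sum a_kT^{k+1}x$, which is again in the hull. So $T$ maps the hull into itself, and by continuity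
$$T(C)\subset C. \tag{1}$$

Suppose $C$ has nonempty interior. Must $C$ be the whole space? Small examples show what can happen.

* $X=\mathbb R$, $T=-\tfrac12$, $x=1$. The orbit is $1,-\tfrac12,\tfrac14,\dots$ and $C=[-\tfrac12,1]$.
* $X=\mathbb R$, $T=2$, $x=1$. The orbit is $1,2,4,\dots$ and $C=[1,\infty)$.
* $X=\mathbb R^2=\mathbb C$, $T$ is multiplication by $i$, $x=1$. The orbit is $\{1,i,-1,-i\}$ and $C$ is the square with these vertices.
* $X=\mathbb R^2=\mathbb C$, $T$ is multiplication by $2i$, $x=1$. The orbit contains $16^k$ and $-4\cdot16^k$ for all $k\ge0$, so the hull contains the real axis; it contains $2i\cdot 16^k$ and $-8i\cdot 16^k$, so it contains the imaginary axis. Since $a+bi=\frac12(2a)+\frac12(2bi)$, the hull is the whole plane.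

In the first and third examples $C$ has $0$ in its interior and is not the whole space, and $T$ has an eigenvalue in the closed unit disc $\overline{\mathbb D}$. In finite dimensions this is forced. We phrase it with functionals rather than eigenvectors of $T$, since it is functionals that survive in infinite dimensions.

**Proposition 1.** Let $X=\mathbb R^d$ with $d\ge1$, and suppose $0\in\operatorname{int}C$ and $C\ne X$. Then there are $\lambda\in\mathbb C$ with $|\lambda|\le1$ and a real-linear $G:X\to\mathbb C$ with $G(x)=1$ and $G\circ T=\lambda G$.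

*Proof.* We make $T$ a contraction. Put $V=C\cap(-C)$. This is a closed, convex, symmetric neighborhood of $0$, and $TV\subset V$ by (1). Let
$$p(y)=\inf\{s>0:\ y\in sV\}$$
be its gauge. It is a seminorm, because $V$ is convex, symmetric and absorbing. If $y\in sV$ then $Ty\in sV$, so $p(Ty)\le p(y)$. If $p(y)<1$ then $y\in sV$ for some $s<1$, and $sV\subset V$, so $\{p<1\}\subset V\subset C$. Hence $p\not\equiv0$: otherwise $X=\{p<1\}\subset C$.

Therefore $X_1=X/\ker p$ is a nonzero normed space, and $T$ induces a linear $T_1$ on it with $\|T_1\|\le1$. The real-linear maps $H:X_1\to\mathbb C$ form a nonzero finite-dimensional complex vector space, and $H\mapsto H\circ T_1$ is complex-linear on it. So this map has an eigenvector: $G_1\ne0$ with $G_1\circ T_1=\lambda G_1$. Choose $v$ with $G_1(v)\ne0$. Then $|\lambda|^n|G_1(v)|=|G_1(T_1^nv)|\le\|G_1\|\,\|v\|$ for all $n$, so $|\lambda|\le1$.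

Let $q:X\to X_1$ be the quotient map and $G=G_1\circ q\neq0$. Then $G\circ T=\lambda G$, so $G(T^nx)=\lambda^nG(x)$. If $G(x)=0$, then $G=0$ on $C$, which has interior, so $G=0$, a contradiction. Divide $G$ by $G(x)$. $\square$

In the third example $V=C=\{(s,t):|s|+|t|\le1\}$, $p(s,t)=|s|+|t|$, $T(s,t)=(-t,s)$, and $G(s,t)=s+it$ works with $\lambda=i$, since $G(T(s,t))=-t+is=i(s+it)$.

What changes in general? Two things.

* **Zero may fail to be inside.** For $T=2$ on $\mathbb R$ we have $C=[1,\infty)$, so $C\cap(-C)$ is empty and there is no seminorm to build. Some other functional has to be found.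
* **Eigenvectors are no longer free.** In infinite dimensions the step "so this map has an eigenvector" is unjustified. It is false for contractions in general: the backward shift $B(w_0,w_1,\dots)=(w_1,w_2,\dots)$ on $\ell^2$ is a contraction, and its adjoint, the forward shift $S$, has no eigenvalue. Indeed $S$ is injective, and $Sw=\mu w$ with $\mu\ne0$ gives $\mu w_0=0$, then $\mu w_1=w_0=0$, and so on.

## 2. Somewhere dense hulls and eigenvalues of the adjoint

We now fix the general setting. All spaces are nonzero.

**Definitions.** A set is *somewhere dense* if its closure has nonempty interior. For a Banach space $X$, $L(X)$ is the algebra of bounded linear operators on $X$. The space $X'$ is the space of continuous linear functionals on $X$, and the adjoint is $f\mapsto f\circ T$. For complex $X$ we write $T^*$ for the adjoint and $\sigma_p(T^*)$ for its point spectrum: the set of $\lambda\in\mathbb C$ such that $F\circ T=\lambda F$ for some nonzero continuous complex-linear $F:X\to\mathbb C$. We use the same words and symbols on a Hausdorff locally convex space. A *convex polynomial* is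 $a_0+a_1z+\dots+a_nz^n$ with $a_k\ge0$ and $\sum a_k=1$, for example $\frac12+\frac12z^3$; thus $co(Orb(T,x))=\{p(T)x:p\text{ a convex polynomial}\}$.

So "somewhere dense" for our hull means $\operatorname{int}C\ne\emptyset$, and "dense" means $C=X$.

Bourdon and Feldman showed that an orbit which is somewhere dense is dense. León-Saavedra and Romero de la Rosa gave an example showing that the analogous statement for convex hulls of orbits fails for some $T$ with $\sigma_p(T^*)\ne\emptyset$. Bermúdez, Bonilla and Feldman, in "On convex-cyclic operators", arXiv:1410.4664 (2014), ask what happens when there are no such eigenvalues: if $X$ is an infinite-dimensional complex Banach space, $\sigma_p(T^*)=\emptyset$, and $co(Orb(T,x))$ is somewhere dense, is it dense? The answer is yes.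

**Theorem 2.** Let $X$ be a complex Banach space, $T\in L(X)$, $\sigma_p(T^*)=\emptyset$, $x\in X$. If $co(Orb(T,x))$ is somewhere dense, then it is dense.

(In finite dimensions the hypothesis $\sigma_p(T^*)=\emptyset$ never holds, so the content is infinite-dimensional.)

The plan is to extend Proposition 1: from $\operatorname{int}C\ne\emptyset$ and $C\ne X$ we produce a functional that $T$ multiplies by a scalar. Convexity is a real notion, so we regard a complex space as a real one and first work real-linearly.

**Theorem 3.** Let $X$ be a real Hausdorff locally convex space (e.g. a Banach space), $T:X\to X$ continuous and linear, $x\in X$, and $C=\overline{co(Orb(T,x))}$. Assume $\operatorname{int}C\ne\emptyset$ and $C\neq X$.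

* (a) If $0\notin\operatorname{int}C$, there are $\lambda\in[0,\infty)$ and a nonzero continuous linear $f:X\to\mathbb R$ with $f\circ T=\lambda f$.
* (b) If $0\in\operatorname{int}C$, there are $\lambda\in\mathbb C$ with $|\lambda|\le1$ and a continuous real-linear $G:X\to\mathbb C$ with $G(x)=1$ and $G\circ T=\lambda G$.

## 3. From real-linear functionals to eigenvectors of $T^*$

Before proving Theorem 3 we check that it is enough. It yields a functional that is only real-linear, and $\sigma_p(T^*)$ asks for a complex-linear one.

**Lemma 4.** Let $X$ be complex, $T$ complex-linear and continuous, and $G:X\to\mathbb C$ nonzero, continuous and real-linear with $G\circ T=\lambda G$. Then $\lambda\in\sigma_p(T^*)$ or $\bar\lambda\in\sigma_p(T^*)$.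

*Proof.* We split $G$ into its linear and antilinear parts. Put
$$A(y)=\tfrac12\big(G(y)-iG(iy)\big),\qquad D(y)=\tfrac12\big(G(y)+iG(iy)\big),$$
so $G=A+D$. Both are continuous and real-linear, and
$$A(iy)=\tfrac12\big(G(iy)+iG(y)\big)=iA(y),\qquad D(iy)=\tfrac12\big(G(iy)-iG(y)\big)=-iD(y).$$
So $A$ is complex-linear and $D$ is antilinear. Since $T(iy)=iTy$, we have $G(iTy)=G(T(iy))=\lambda G(iy)$, and therefore $A\circ T=\lambda A$ and $D\circ T=\lambda D$. If $A\ne0$, then $\lambda\in\sigma_p(T^*)$. If $A=0$, then $D=G\neq0$; the functional $\overline D$ is nonzero, continuous and complex-linear, and $\overline D\circ T=\bar\lambda\,\overline D$. $\square$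

The conjugate is needed: on $X=\mathbb C$ with $T$ multiplication by $\mu$, the functional $G(z)=\bar z$ satisfies $G\circ T=\bar\mu G$ and has $A=0$, while $\sigma_p(T^*)=\{\mu\}$.

**Theorem 3 implies Theorem 2.** Suppose $\operatorname{int}C\neq\emptyset$ and $C\ne X$. Regard $X$ as a real space. Part (a) or part (b) of Theorem 3 gives a nonzero continuous real-linear $G:X\to\mathbb C$ and $\lambda\in\mathbb C$ with $G\circ T=\lambda G$. By Lemma 4, $\sigma_p(T^*)\ne\emptyset$. This contradicts the hypothesis, so $C=X$. $\blacksquare$

It remains to prove Theorem 3.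

## 4. Zero outside the interior: a fixed point in the dual cone

For $T=2$ on $\mathbb R$, where $C=[1,\infty)$, the functional we want is one that is nonnegative on $C$. In general the functionals nonnegative on $C$ form a cone which the adjoint preserves, and we look for a ray that it fixes. Three textbook facts are used.

* If $C$ is closed and convex and $y_0\in\operatorname{int}C$, then $C=\overline{\operatorname{int}C}$. For $c\in C$ and $0<t\le1$ the point $(1-t)c+ty_0$ lies in the open set $(1-t)c+t\operatorname{int}C\subset C$, and it tends to $c$ as $t\to0$.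
* Alaoglu–Bourbaki: if $U$ is a neighborhood of $0$, then $\{f\in X':|f|\le1\text{ on }U\}$ is weak*-compact.
* Schauder–Tychonoff: a continuous map of a nonempty compact convex subset of a Hausdorff locally convex space into itself has a fixed point.

**Proof of Theorem 3(a).** Write $T'f=f\circ T$ for $f\in X'$.

**Step 1: an invariant cone of functionals.** We need a nonzero $f$ with a property that $T'$ preserves. Since $0$ is not in the nonempty open convex set $\operatorname{int}C$, Hahn–Banach gives a continuous linear $f_0\ne0$ with $f_0\ge0$ on $\operatorname{int}C$, hence on $C=\overline{\operatorname{int}C}$. Let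
$$C^+=\{f\in X':\ f\ge0\text{ on }C\}.$$
This is a convex cone containing $f_0$. If $f\in C^+$ and $c\in C$, then $Tc\in C$ by (1), so $f(Tc)\ge0$. Thus $T'C^+\subset C^+$.

**Step 2: a compact slice of the cone.** The fixed-point theorem needs a compact convex set that does not contain $0$. Choose $y_0\in\operatorname{int}C$ and a symmetric convex neighborhood $U$ of $0$ with $y_0+U\subset C$. For $f\in C^+$ and $u\in U$ we have $f(y_0\pm u)\ge0$, that is,
$$|f(u)|\le f(y_0)\qquad(f\in C^+,\ u\in U). \tag{2}$$
If $f(y_0)=0$, then $f=0$ on $U$, hence $f=0$. So $f(y_0)>0$ for every $f\in C^+\setminus\{0\}$. Put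
$$K=\{f\in C^+:\ f(y_0)=1\}.$$
It contains $f_0/f_0(y_0)$, it is convex, and it is weak*-closed, being defined by conditions on the values of $f$ at points. By (2) it lies in $\{f:|f|\le1\text{ on }U\}$. So $K$ is weak*-compact by Alaoglu–Bourbaki.

**Step 3: a self-map of the slice.** We normalize $T'$ so that it maps $K$ to $K$. The value $f(Ty_0)$ is $\ge0$ for $f\in K$, because $Ty_0\in C$, but it may be $0$. Adding $f$ before normalizing avoids division by zero:
$$\Psi(f)=\frac{f+T'f}{1+f(Ty_0)}\qquad(f\in K).$$
The numerator is in $C^+$, the denominator is at least $1$, and $\Psi(f)(y_0)=\frac{1+f(Ty_0)}{1+f(Ty_0)}=1$. So $\Psi(K)\subset K$. For each $y\in X$ the number $\Psi(f)(y)=\frac{f(y)+f(Ty)}{1+f(Ty_0)}$ depends weak*-continuously on $f$, so $\Psi$ is weak*-continuous.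

**Step 4: the fixed point is an eigenvector.** By Schauder–Tychonoff there is $f\in K$ with $\Psi(f)=f$. Then $f+T'f=(1+f(Ty_0))f$, that is, $T'f=\lambda f$ with $\lambda=f(Ty_0)\ge0$. Since $f(y_0)=1$, $f\ne0$. $\square$

For $T=2$ on $\mathbb R$ and $y_0=2$: $C^+$ consists of the functionals $y\mapsto ty$ with $t\ge0$, $K$ is the single functional $y\mapsto y/2$, and $\lambda=\frac12\cdot4=2$.

## 5. Zero inside the interior: where fixed points and contractions fall short

Now let $0\in\operatorname{int}C$ and $C\neq X$. The natural first move is to repeat Section 4. But $C^+=\{0\}$: a functional that is nonnegative on a neighborhood of $0$ vanishes. The substitute is the polar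
$$C^\circ=\{f\in X':\ f\le1\text{ on }C\}.$$
It is convex, it is weak*-compact by Alaoglu–Bourbaki (if $U\subset C$ is a symmetric neighborhood of $0$, then $|f|\le1$ on $U$ for $f\in C^\circ$), it satisfies $T'C^\circ\subset C^\circ$ by (1), and it contains a nonzero $f$ because a point outside $C$ can be separated from $C$. Schauder–Tychonoff applies to $T'$ on $C^\circ$, but it may return $f=0$, and nothing like $f(y_0)=1$ is available to exclude this.

The square example shows that this cannot be repaired with real functionals. There $T(s,t)=(-t,s)$, the adjoint $T'$ is a rotation by a right angle, its only fixed point is $0$, and it has no real eigenvector at all. The functional must be complex-valued, as $s+it$ is.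

Proposition 1 did give complex functionals, through the contraction $T_1$ on $X_1$. We noted that a contraction on an infinite-dimensional space may have an adjoint without eigenvalues. So the seminorm alone is not enough, and we must use what $T_1$ inherits beyond $\|T_1\|\le1$: the unit ball of $X_1$ is filled, up to closure, by convex combinations of a single bounded orbit.

A convex combination $\sum a_nT_1^nu$ is the image of the sequence $(a_n)$, which has $\ell^1$-norm $1$. So $X_1$ should be a quotient of $\ell^1$ on which $T_1$ acts as the forward shift $S$. On $\ell^1$ the adjoint of the shift has plenty of eigenvectors: for each $\lambda$ with $|\lambda|\le1$, the functional $a\mapsto\sum a_n\lambda^n$ satisfies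
$$\sum_{n\ge0}(Sa)_n\lambda^n=\sum_{n\ge0} a_n\lambda^{n+1}=\lambda\sum_{n\ge0} a_n\lambda^n.$$
To descend to the quotient, such a functional must vanish on the kernel. These functionals are exactly the characters of the convolution algebra $\ell^1$, the kernel turns out to be an ideal, and Gelfand theory says that a proper ideal lies in the kernel of some character.

## 6. The orbit map from $\ell^1$ and its ideal

We recall the algebra. Let $\mathbb N_0=\{0,1,2,\dots\}$, and let $\ell^1_{\mathbb C}=\ell^1_{\mathbb C}(\mathbb N_0)$ with the product $(a*b)_n=\sum_{k=0}^na_kb_{n-k}$. It is a commutative complex Banach algebra with unit $e_0$, where $e_n$ is the $n$-th unit vector; $e_n$ is the $n$-th power of $e_1$, and $e_1*a=Sa$ is the forward shift. Every $a$ is the norm-convergent sum $\sum a_ne_n$. A *character* is a nonzero multiplicative linear functional $\chi$ to $\mathbb C$. In a unital commutative complex Banach algebra every proper ideal lies in the kernel of some character, and characters satisfy $|\chi(a)|\le\|a\|$. We write $\ell^1_{\mathbb R}$ for the real sequences.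

**Proof of Theorem 3(b).**

**Step 1: a seminorm that $T$ does not increase.** This is the start of Proposition 1, and it does not use dimension. Put $V=C\cap(-C)$, a closed, convex, symmetric neighborhood of $0$ with $TV\subset V$, and let $p$ be its gauge. Since $V$ is a neighborhood of $0$, $p$ is a continuous seminorm. As in Proposition 1,
$$\{p<1\}\subset V\subset C,\qquad p(Ty)\le p(y)\ \ (y\in X),\qquad p\not\equiv0;$$
the last holds because otherwise $X=\{p<1\}\subset C$.

**Step 2: a Banach space with a contraction.** We pass to a space where $p$ is a complete norm. Let $X_1$ be the completion of $X/\ker p$ with the norm induced by $p$, and $q:X\to X_1$ the canonical map, so $\|q(y)\|=p(y)$. The map $q$ is continuous and $X_1\ne\{0\}$. Since $p(Ty)\le p(y)$, the map $q(y)\mapsto q(Ty)$ is well defined and contractive on $q(X)$, so it extends to $T_1:X_1\to X_1$ with $\|T_1\|\le1$ and $T_1q=qT$. Put $u=q(x)$. Then $T_1^nu=q(T^nx)$ and $\|T_1^nu\|\le p(x)$ for all $n$.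

**Step 3: the orbit map.** We extend "convex combination of the orbit" to all summable real coefficients. Let
$$\Phi:\ell^1_{\mathbb R}\to X_1,\qquad \Phi(a)=\sum_{n\ge0}a_nT_1^nu .$$
The series converges absolutely by Step 2, $\|\Phi(a)\|\le p(x)\|a\|_1$, $\Phi$ is real-linear, and
$$\Phi(Sa)=\sum_{n\ge0} a_nT_1^{n+1}u=T_1\Phi(a). \tag{3}$$

**Step 4: $\Phi$ is onto, with control of norms.** Here the somewhere density is used in full. Let $B_1$ be the closed unit ball of $\ell^1_{\mathbb R}$.

First, $\overline{\Phi(B_1)}$ contains the closed unit ball of $X_1$. A point $\sum a_nT^nx$ of $co(Orb(T,x))$ is sent by $q$ to $\Phi(a)$ with $\|a\|_1=\sum a_n=1$. So $q(co(Orb(T,x)))\subset\Phi(B_1)$, and by continuity of $q$ we get $q(C)\subset\overline{\Phi(B_1)}$. If $p(y)<1$, then $y\in C$ by Step 1, so $q(y)\in\overline{\Phi(B_1)}$. Now let $v\in X_1$ with $\|v\|\le1$, and choose $w_k\in q(X)$ with $w_k\to v$. The vectors $\frac{1-1/k}{\max(1,\|w_k\|)}w_k$ lie in $q(X)$, have norm less than $1$, and tend to $v$. Each is $q(y)$ for some $y$ with $p(y)<1$. Hence $v\in\overline{\Phi(B_1)}$.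

Second, we remove the closure, as in the proof of the open mapping theorem. By scaling, for $s>0$ every vector of norm at most $s$ can be approximated as closely as we like by $\Phi(a)$ with $\|a\|_1\le s$. Let $\|v\|\le1$. Choose $a^{(0)}$ with $\|a^{(0)}\|_1\le1$ and $\|v-\Phi(a^{(0)})\|\le\frac12$; then $a^{(1)}$ with $\|a^{(1)}\|_1\le\frac12$ and $\|v-\Phi(a^{(0)})-\Phi(a^{(1)})\|\le\frac14$; and inductively $a^{(k)}$ with
$$\|a^{(k)}\|_1\le2^{-k},\qquad \Big\|v-\sum_{j\le k}\Phi(a^{(j)})\Big\|\le2^{-k-1}.$$
The sum $a=\sum_ka^{(k)}$ converges in $\ell^1_{\mathbb R}$, $\|a\|_1\le2$, and $\Phi(a)=v$. So, by homogeneity, every $v\in X_1$ can be written as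
$$v=\Phi(a)\quad\text{with}\quad \|a\|_1\le2\|v\|. \tag{4}$$

**Step 5: the kernel gives a proper closed ideal.** We complexify the kernel, since characters live on the complex algebra. Let
$$M=\{a+ib:\ a,b\in\ell^1_{\mathbb R},\ \Phi(a)=\Phi(b)=0\}\subset\ell^1_{\mathbb C}.$$
It is a real subspace, and $i(a+ib)=-b+ia\in M$, so it is a complex subspace. It is closed, because convergence in $\ell^1_{\mathbb C}$ means convergence of real and imaginary parts, and $\Phi$ is continuous. By (3), $\Phi(a)=0$ implies $\Phi(Sa)=0$, so $e_1*M\subset M$, and hence $e_n*M\subset M$ for all $n$. For $b\in\ell^1_{\mathbb C}$ and $m\in M$, $b*m$ is the limit of $\sum_{n\le N}b_n\,e_n*m\in M$, so $b*m\in M$. Thus $M$ is a closed ideal. It is proper: $\Phi$ is onto $X_1\ne\{0\}$, so some $a\in\ell^1_{\mathbb R}$ has $\Phi(a)\ne0$, and then $a\notin M$.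

**Step 6: a character.** By Gelfand theory there is a character $\chi$ of $\ell^1_{\mathbb C}$ with $M\subset\ker\chi$. Put $\lambda=\chi(e_1)$. Then $|\lambda|\le\|e_1\|_1=1$. Since $\chi$ is continuous and multiplicative, $\chi(a)=\sum a_n\chi(e_1)^n=\sum a_n\lambda^n$; in particular $\chi(e_0)=1$ and $\chi(Sa)=\chi(e_1*a)=\lambda\chi(a)$.

**Step 7: the functional.** We carry $\chi$ over to $X_1$ and pull it back to $X$. Define
$$G_1:X_1\to\mathbb C,\qquad G_1(\Phi(a))=\chi(a)\quad(a\in\ell^1_{\mathbb R}).$$
It is defined everywhere because $\Phi$ is onto. It is well defined: if $\Phi(a)=\Phi(a')$, then $a-a'\in M\subset\ker\chi$. It is real-linear. By (4), $|G_1(v)|=|\chi(a)|\le\|a\|_1\le2\|v\|$ for a suitable $a$, so $G_1$ is continuous. By (3),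
$$G_1(T_1\Phi(a))=G_1(\Phi(Sa))=\chi(Sa)=\lambda\chi(a)=\lambda G_1(\Phi(a)).$$
Put $G=G_1\circ q$. It is continuous and real-linear. From $qT=T_1q$ we get $G\circ T=\lambda G$. Finally $x$ corresponds to $e_0$: $G(x)=G_1(u)=G_1(\Phi(e_0))=\chi(e_0)=1$. $\square$

This completes the proof of Theorem 3, and with Section 3 that of Theorem 2.

In the square example, $X_1=\mathbb R^2=\mathbb C$ with norm $|s|+|t|$, and $\Phi(a)=\sum a_ni^n$. The ideal is
$$M=\Big\{c\in\ell^1_{\mathbb C}:\ \sum c_ni^n=0=\sum c_n(-i)^n\Big\}.$$
Indeed, if $c=a+ib$ with $\Phi(a)=\Phi(b)=0$, then conjugation gives $\sum a_n(-i)^n=\sum b_n(-i)^n=0$, so both sums for $c$ vanish. Conversely, if both sums for $c$ vanish, then $\sum\bar c_ni^n=\overline{\sum c_n(-i)^n}=0$, so the real and imaginary parts of $c$ are in $\ker\Phi$. A character $a\mapsto\sum a_n\lambda^n$ that kills $M$ kills $e_0+e_2\in M$, so $\lambda^2=-1$. Hence $\lambda=\pm i$, and $\lambda=i$ gives $G(s,t)=s+it$.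

## 7. Exactly which eigenvalues obstruct density

Theorem 3 says more than Theorem 2 used, because it locates $\lambda$. In the complex case the half-line from part (a) disappears.

**Theorem 5.** Let $X$ be a complex Banach space (or any complex Hausdorff locally convex space), $T$ continuous and linear, and suppose $co(Orb(T,x))$ is somewhere dense. Then:

1. $\sigma_p(T^*)\cap\mathbb R=\emptyset$;
2. $0\in\operatorname{int}C$;
3. $co(Orb(T,x))$ is dense in $X$ if and only if $\sigma_p(T^*)\cap\overline{\mathbb D}=\emptyset$.

*Proof.*

**Part 1: a real eigenvalue flattens the hull.** Suppose $F\ne0$ is complex-linear and continuous with $F\circ T=\lambda F$ and $\lambda\in\mathbb R$. Then $F(T^nx)=\lambda^nF(x)\in\mathbb RF(x)$. This set is a closed real subspace of $\mathbb C$, so $F(C)\subset\mathbb RF(x)$, which has empty interior in $\mathbb C$. But $F$ is an open map: choose $w$ with $F(w)=1$; if $O$ is open and $y\in O$, then $y+\zeta w\in O$ for all small $\zeta\in\mathbb C$, so $F(O)$ contains $F(y)+\zeta$ for all small $\zeta$. Applied to $O=\operatorname{int}C\ne\emptyset$ this is a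 contradiction.

**Part 2: case (a) does not occur.** If $0\notin\operatorname{int}C$, then $C\neq X$, and Theorem 3(a) gives a real functional $f\ne0$ with $f\circ T=\lambda f$, $\lambda\ge0$. View $f$ as a map to $\mathbb C$. Lemma 4, with $\lambda=\bar\lambda$, gives $\lambda\in\sigma_p(T^*)\cap\mathbb R$, contradicting part 1.

**Part 3: the criterion.** If $C\ne X$, then by part 2 we are in Theorem 3(b), which gives a nonzero $G$ and $|\lambda|\le1$. By Lemma 4, $\lambda$ or $\bar\lambda$ is in $\sigma_p(T^*)$, and both lie in $\overline{\mathbb D}$. Conversely, let $F\ne0$, $F\circ T=\lambda F$ and $|\lambda|\le1$. Then $|F(T^nx)|=|\lambda|^n|F(x)|\le|F(x)|$ for all $n$, so $|F|\le|F(x)|$ on $C$, by convexity and continuity. A nonzero linear functional is unbounded on $X$, so $C\ne X$. $\blacksquare$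

In the real case the half-line stays.

**Theorem 6.** Let $X$ be a real Hausdorff locally convex space (e.g. a real Banach space) and $T$ continuous and linear. Let $\Sigma$ be the set of $\lambda\in\mathbb C$ for which some nonzero continuous real-linear $G:X\to\mathbb C$ satisfies $G\circ T=\lambda G$ (the eigenvalues of the complexified adjoint). If $co(Orb(T,x))$ is somewhere dense, then it is dense if and only if
$$\Sigma\cap\big(\overline{\mathbb D}\cup[0,\infty)\big)=\emptyset .$$

For example, for $T(s,t)=(-t,s)$ on $\mathbb R^2$ we have $\Sigma=\{i,-i\}$: the functionals $s\pm it$ belong to $\pm i$, and $T^2=-1$ forces $\lambda^2=-1$.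

*Proof.* If $C\ne X$, Theorem 3 gives an element of $\Sigma$ in $[0,\infty)$ or in $\overline{\mathbb D}$; in case (b) the functional is nonzero since $G(x)=1$. Conversely, let $G\neq0$ and $G\circ T=\lambda G$, so $G(T^nx)=\lambda^nG(x)$. If $|\lambda|\le1$, then $G$ is bounded on $C$ by $|G(x)|$ but is unbounded on $X$, so $C\ne X$. If $\lambda\ge0$, then $G(C)\subset[0,\infty)G(x)$, since this set is closed and convex. If $C$ were $X$, the nonzero real subspace $G(X)$ would lie in this half-line (or in $\{0\}$, if $G(x)=0$). That is impossible, because $G(X)$ contains with each nonzero $z$ also $-z$. So $C\neq X$. $\blacksquare$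

The half-line cannot be dropped: on $X=\mathbb R$ with $T=\lambda>1$ and $x=1$, we have $C=[1,\infty)$ and $\Sigma=\{\lambda\}$, which misses $\overline{\mathbb D}$.

## 8. Every nonreal $\lambda$ in the closed disc occurs

By parts 1 and 3 of Theorem 5, in a complex space a somewhere dense hull can fail to be dense only when $T^*$ has a nonreal eigenvalue in $\overline{\mathbb D}$. Each such number does occur, in infinite dimensions, as the only eigenvalue of $T^*$.

**Theorem 7.** Let $\lambda\in\mathbb C$, $\kappa=2+|\lambda|$, let $B$ be the backward shift on $\ell^2$, and let $T_\lambda=\lambda\oplus2\kappa B$ on $\mathbb C\oplus\ell^2$. Then $\sigma_p(T_\lambda^*)=\{\lambda\}$. There is $y\in\ell^2$, independent of $\lambda$, such that for $x=(1,y)$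
$$\overline{co(Orb(T_\lambda,x))}=P_\lambda\times\ell^2,\qquad P_\lambda=\overline{co}\{\lambda^n:n\ge0\}.$$
Consequently $co(Orb(T_\lambda,x))$ is

* somewhere dense but not dense, if $\lambda\in\overline{\mathbb D}\setminus\mathbb R$;
* dense, if $\lambda\notin\mathbb R$ and $|\lambda|>1$;
* nowhere dense, if $\lambda\in\mathbb R$.

*Proof.* The $\ell^2$ summand supplies infinite dimension without adding eigenvalues, and the plan is to make its component sweep out all of $\ell^2$ so fast that the first coordinate is not affected.

**Step 1: the point spectrum.** Identify the dual of $\mathbb C\oplus\ell^2$ with $\mathbb C\oplus\ell^2$ through the bilinear pairing. Then $T_\lambda^*=\lambda\oplus2\kappa S$ with $S$ the forward shift. If $(\alpha,w)\ne0$ is an eigenvector for $\mu$, then $2\kappa Sw=\mu w$, so $w=0$ because $S$ has no eigenvalues (Section 1). Then $\alpha\neq0$ and $\lambda\alpha=\mu\alpha$, so $\mu=\lambda$. Conversely $(1,0)$ is an eigenvector for $\lambda$.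

**Step 2: the vector $y$.** We need $y\in\ell^2$ such that for every $v\in\ell^2$ there are $m_1<m_2<\cdots$ with $(2B)^{m_i}y\to v$. This follows from Rolewicz's theorem, which says that some $y$ has a dense orbit under $2B$; here is a direct construction. Let $(v_k)_{k\ge1}$ be a sequence of finitely supported vectors that is dense in $\ell^2$. Put $n_0=0$ and choose $n_1<n_2<\cdots$ in $\mathbb N_0$, with $n_1>0$, inductively so large that
$$B^{n_k-n_j}v_j=0\ \ (1\le j<k),\qquad 2^{n_{k-1}-n_k}\|v_k\|\le2^{-k}.$$
For $0\le k<j$ this gives $2^{n_k-n_j}\|v_j\|\le2^{n_{j-1}-n_j}\|v_j\|\le2^{-j}$. With $k=0$ we see that $y=\sum_{j\ge1}2^{-n_j}S^{n_j}v_j$ converges. Apply $(2B)^{n_k}$ term by term, using $BS=1$. The term $j=k$ gives $v_k$, the terms $j<k$ give $2^{n_k-n_j}B^{n_k-n_j}v_j=0$, and the terms $j>k$ give $2^{n_k-n_j}S^{n_j-n_k}v_j$. Hence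
$$\|(2B)^{n_k}y-v_k\|\le\sum_{j>k}2^{-j}=2^{-k}.$$
Given $v$, deleting finitely many points from a dense subset of $\ell^2$ leaves a dense set, so there are $k_1<k_2<\cdots$ with $v_{k_i}\to v$. Then $m_i=n_{k_i}$ works. The vector $y$ does not depend on $\lambda$.

**Step 3: the hull is invariant under $\{0\}\times\ell^2$.** Let $C=\overline{co(Orb(T_\lambda,x))}$, $v\in\ell^2$, $m_i$ as in Step 2, and $t_i=\kappa^{m_i}\to\infty$. Since $T_\lambda^m(1,y)=(\lambda^m,\kappa^m(2B)^my)$ and $|\lambda|<\kappa$,
$$t_i^{-1}T_\lambda^{m_i}(1,y)=\big((\lambda/\kappa)^{m_i},(2B)^{m_i}y\big)\to(0,v).$$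
For $c\in C$ the points $(1-t_i^{-1})c+t_i^{-1}T_\lambda^{m_i}(1,y)$ are convex combinations of points of $C$, and they converge to $c+(0,v)$. So $c+(0,v)\in C$, that is,
$$C+(\{0\}\times\ell^2)\subset C. \tag{5}$$

**Step 4: identifying $C$.** Let $P=\{a\in\mathbb C:(a,0)\in C\}$, a closed convex set. By (5), $(a,w)\in C$ holds if and only if $(a,0)\in C$, so $C=P\times\ell^2$, and $P$ is the projection of $C$ to $\mathbb C$. The projection of $co(Orb(T_\lambda,x))$ is $co\{\lambda^n:n\ge0\}$, so $co\{\lambda^n:n\ge0\}\subset P$, and by continuity of the projection $P\subset P_\lambda$. Since $P$ is closed, $P=P_\lambda$.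

**Step 5: the three cases.** If $\lambda\in\mathbb R$, then $P_\lambda\subset\mathbb R$, so $C=P_\lambda\times\ell^2$ has empty interior.

Let $\lambda\notin\mathbb R$. Then $1,\lambda,\lambda^2$ are not collinear, since $(\lambda^2-1)/(\lambda-1)=\lambda+1\notin\mathbb R$. So $P_\lambda$ contains a nondegenerate triangle, and $\operatorname{int}C\ne\emptyset$. If $|\lambda|\le1$, then $P_\lambda\subset\overline{\mathbb D}$, so $C\ne\mathbb C\oplus\ell^2$. If $|\lambda|>1$, apply part 3 of Theorem 5 to multiplication by $\lambda$ on the space $\mathbb C$ with the vector $1$. The hull of the orbit is somewhere dense with closure $P_\lambda$, and the only eigenvalue of the adjoint is $\lambda\notin\overline{\mathbb D}$. So $P_\lambda=\mathbb C$ and $C=\mathbb C\oplus\ell^2$. $\blacksquare$
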